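# Acyclic complexes of relatively cotorsion modules and the cardinal $\aleph_\omega$

Rings are associative and unital, and modules are left modules unless the contrary is said.

## 1. The algebra on $\aleph_\omega$ free idempotents and its trivial module

Let $k$ be a countable field, let $\kappa=\aleph_\omega=\sup_n\aleph_n$, and put
$$B=k[e_a: a\in\kappa]/(e_a^2-e_a).$$
So $B$ is the commutative $k$-algebra freely generated by $\aleph_\omega$ idempotents. A $k$-basis is given by the products $\prod_{a\in\Sigma}e_a$ with $\Sigma\subset\kappa$ finite. For any $\Sigma\subset\kappa$ let $B_\Sigma\subset B$ be the subalgebra generated by the $e_a$ with $a\in\Sigma$. Here is all that we use about $B$.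

* **(B1)** $B=B_\Sigma\otimes_kB_{\kappa\setminus\Sigma}$, so $B$ is a free $B_\Sigma$-module. If $0\ne x\in B_\Sigma$ and $a\notin\Sigma$, then $xe_a=x\otimes e_a\neq0$.
* **(B2)** Every element of $B$ lies in $B_\Sigma$ for some finite $\Sigma$. We fix such a $\Sigma$ and call it a support of the element.
* **(B3)** For finite $\Sigma$ we have $B_\Sigma\cong k^{2^{|\Sigma|}}$, because $k[e]/(e^2-e)\cong k\times k$.
* **(B4)** $|B|=\aleph_\omega$, and $|B_\Sigma|\le\max(|\Sigma|,\aleph_0)$, since $k$ is countable.

Recall that a ring is *von Neumann regular* if every $x$ has a $y$ with $x=xyx$. Over such a ring all modules are flat, and in the commutative case every principal ideal is generated by an idempotent. By (B2) and (B3), $B$ is von Neumann regular, and so is each ring $Be_a$, which is a direct factor of $B$. We use a theorem of Kaplansky (*Projective modules*, Ann. of Math. 1958): a projective module over a von Neumann regular ring is a direct sum of modules isomorphic to principal ideals generated by idempotents.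

**Definition.** $\mathcal N$ is the class of $B$-modules $N$ such that $e_aN$ is a projective $Be_a$-module for every $a\in\kappa$.

All projective $B$-modules are in $\mathcal N$. The most important member is the trivial module
$$k_0=B/\mathfrak m,\qquad \mathfrak m=\sum_{a\in\kappa}e_aB=\ker(B\to k,\ e_a\mapsto 0).$$
It lies in $\mathcal N$ for the silliest of reasons: $e_ak_0=0$ for all $a$.

A module outside $\mathcal N$ is $B/\mathfrak a$ with $\mathfrak a=\sum_{a\in\omega_1}e_aB$. Indeed, let $b\notin\omega_1$ and suppose that $e_b(B/\mathfrak a)=Be_b/e_b\mathfrak a$ is projective over $Be_b$. Then $e_b\mathfrak a=Bh$ with $h=h^2\in Be_b$. Choose $a\in\omega_1$ outside a support of $h$; also $a\ne b$. As $e_ae_b\in Bh$, we get $(e_b-h)e_a=(e_b-h)e_ae_b=0$, so $h=e_b$ by (B1). Thus $e_b\in\mathfrak a$. But the homomorphism $B\to B_{\kappa\setminus\omega_1}$ with $e_a\mapsto0$ for $a\in\omega_1$ kills $\mathfrak a$ and does not kill $e_b$, a contradiction.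

How far is $k_0$ from being projective? Replace the index set $\kappa$ by a smaller one for a moment. If the index set is finite, $B$ is a finite product of fields and $k_0$ is projective. If it is $\{0,1,2,\dots\}$, put $h_n=e_n\prod_{m<n}(1-e_m)$. These are orthogonal idempotents in $\mathfrak m$ with $\sum_{m\le n}h_m=1-\prod_{m\le n}(1-e_m)$. Since $e_n\prod_{m\le n}(1-e_m)=0$, we have $e_n=e_n\sum_{m\le n}h_m$. So $\mathfrak m=\bigoplus_nBh_n$ is projective, and $\operatorname{pd}k_0\le1$. With uncountably many idempotents this stops.

**Lemma 1.1.** $k_0\in\mathcal N$ and $\operatorname{pd}_Bk_0\ge2$.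

**Proof.** We show that $\mathfrak m$ is not projective. Suppose it is. By Kaplansky's theorem $\mathfrak m=\bigoplus_{i\in\Lambda}Bh_i$, where each summand is a nonzero principal ideal, so we may take $h_i$ to be a nonzero idempotent. For $i\neq j$ we have $h_ih_j\in Bh_i\cap Bh_j=0$.

If $\Lambda$ is infinite, choose a countably infinite $\Lambda_0\subset\Lambda$ and an index $a\in\kappa$ outside the supports of all $h_i$, $i\in\Lambda_0$. Write $e_a=\sum_jb_jh_j$. Multiplying by $h_i$ shows that the component of $e_a$ in $Bh_i$ is $h_ie_a$. By (B1) it is nonzero for all $i\in\Lambda_0$, which contradicts finiteness of the sum.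

If $\Lambda$ is finite, then $\mathfrak m=Bh$ with $h=\sum h_i$ idempotent. For $a$ outside a support of $h$ we have $(1-h)e_a=0$, because $e_a\in Bh$. By (B1), $h=1$. So $1\in\mathfrak m$, a contradiction. $\square$

The proof uses only that the index set is uncountable. In particular it applies to $B_{\omega_1}$.

The proof of the main theorem turns on the contrast between Lemma 1.1 and the next statement, which is proved in Section 5.

**Proposition 1.2.** $\operatorname{Ext}^i_B(N,P)=0$ for all $N\in\mathcal N$, all projective $B$-modules $P$, and all $i\ge2$.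

So $\operatorname{Ext}^2_B(k_0,-)$ vanishes on all projective modules, but it is not the zero functor. This forces $\operatorname{pd}_Bk_0=\infty$. Indeed, suppose $\operatorname{pd}_Bk_0=d$ with $2\le d<\infty$, pick $G$ with $\operatorname{Ext}^d_B(k_0,G)\ne0$, and map a free module $P$ onto $G$. As $\operatorname{Ext}^{d+1}_B(k_0,-)=0$, the map $\operatorname{Ext}_B^d(k_0,P)\to\operatorname{Ext}_B^d(k_0,G)$ is onto, so $\operatorname{Ext}^d_B(k_0,P)\ne0$, against Proposition 1.2.

What this pair of facts is for: it will produce an acyclic complex whose terms are orthogonal to a whole class of modules while one of its modules of cocycles is not.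

## 2. Relatively cotorsion modules and the cocycles of acyclic complexes

Let $R\to A$ be a ring homomorphism such that $A$ is a projective left $R$-module. Write
$$\mathsf E=A\text{-Mod}_{\rm flat}^{R\text{-proj}}$$
for the class of flat $A$-modules whose underlying $R$-modules are projective. Since $A$ is projective over $R$, projective $A$-modules are in $\mathsf E$.

**Definition.** An $A$-module $C$ is *$A/R$-cotorsion* if $\operatorname{Ext}^1_A(F,C)=0$ for all $F\in\mathsf E$.

It is known that $\mathsf E$ and the class $A\text{-Mod}^{A/R\text{-cot}}$ of $A/R$-cotorsion modules form a hereditary complete cotorsion pair. We need only three consequences. First, $\operatorname{Ext}^i_A(F,C)=0$ for all $i\ge1$, $F\in\mathsf E$ and $C$ $A/R$-cotorsion. Second, the kernel of a surjection between modules in $\mathsf E$ is in $\mathsf E$. Third, $\mathsf E$ is closed under direct sums and transfinite extensions. (A *transfinite extension* of objects from a class is an object $X=\bigcup_\alpha X_\alpha$, the union of a well-ordered chain with $X_0=0$ and $X_\gamma=\bigcup_{\alpha<\gamma}X_\alpha$ at limit $\gamma$,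 whose successive quotients $X_{\alpha+1}/X_\alpha$ lie in the class.)

**Examples.**

* $R=A$. Then $\mathsf E$ is the class of projective modules, and every module is $A/R$-cotorsion.
* $R=k$, $A=k[x]$. Then $\mathsf E$ consists of the torsion-free modules. The module $k[x]/(x)$ is cotorsion: $x$ is a nonzerodivisor on a torsion-free $F$, so $\operatorname{Ext}^1_{k[x]}(F,k[x]/(x))=\operatorname{Ext}^1_k(F/xF,k)=0$. The module $k[x]$ is not. Indeed $k[x,x^{-1}]$ is the direct limit of $k[x]\xrightarrow{x}k[x]\xrightarrow{x}\cdots$, so $\operatorname{Ext}^1(k[x,x^{-1}],k[x])$ is the cokernel of $(p_n)_n\mapsto(p_n-xp_{n+1})_n$ on $\prod_{n\ge0}k[x]$. The element $(1,1,1,\dots)$ is not in the image: otherwise $p_0\equiv1+x+\dots+x^{n-1}$ modulo $x^n$ for all $n$, and no polynomial $p_0$ does that.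
* $R=k$, $A=B$. All $B$-modules are flat and $k$-projective, so $\mathsf E$ is everything, and cotorsion means injective.

The property that concerns us is the following.

**(P)** *In any acyclic complex of $A$-modules whose terms are $A/R$-cotorsion, the modules of cocycles are also $A/R$-cotorsion.*

The Relatively Cotorsion Conjecture, posed in Leonid Positselski, "Coderived and contraderived categories for a cotorsion pair, flat-type cotorsion pairs, and relative periodicity", arXiv:2509.07645 (2025), asserts that (P) holds for every $R\to A$ with $A$ projective as a left $R$-module. It is known that (P) is equivalent to several other properties. One is that the triangulated functor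
$$\mathsf{Hot}(A\text{-Mod}_{\rm proj})\to\mathsf D^{\rm bco}(A\text{-Mod}^{R\text{-proj}}_{\rm flat})$$
induced by the inclusion is an equivalence. Another is that the triangulated functor
$$\mathsf D^{\rm bctr}(A\text{-Mod}^{A/R\text{-cot}})\to\mathsf D^{\rm bctr}(A\text{-Mod})$$
is an equivalence. Here $\mathsf D^{\rm bco}$ and $\mathsf D^{\rm bctr}$ are the Becker coderived and contraderived categories. They will not appear in the proofs.

The conjecture is false in ZFC, and the size at which it fails is determined exactly.

**Theorem 1.** There is a ring homomorphism $R\to A$ with $A$ a projective left $R$-module generated by $\aleph_\omega$ elements, and an acyclic complex of $A/R$-cotorsion left $A$-modules with a module of cocycles that is not $A/R$-cotorsion. (By the known equivalences, for this $R\to A$ the two triangulated functors above are not equivalences.) In the example, $R$ is commutative, and $R$ and $A$ are von Neumann regular.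

**Theorem 2.** If the projective left $R$-module $A$ is generated by fewer than $\aleph_\omega$ elements, then in every acyclic complex of $A/R$-cotorsion $A$-modules the modules of cocycles are $A/R$-cotorsion.

**Corollary 3.** For an infinite cardinal $\nu$, the property (P) holds for all $R\to A$ with $A$ a projective left $R$-module generated by $\nu$ elements if and only if $\nu<\aleph_\omega$. Moreover, for every $\nu\ge\aleph_\omega$ there is a counterexample whose minimal number of generators is exactly $\nu$.

## 3. Dimension shifting, and flat modules with at most $\aleph_m$ generators and relations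

To prove (P), the first thing to try is to move along the complex.

**Lemma 3.1.** Let $C$ be an acyclic complex of $A/R$-cotorsion modules, and let $F\in\mathsf E$ have finite projective dimension. Then $\operatorname{Ext}^1_A(F,Z^j(C))=0$ for all $j$.

**Proof.** From $0\to Z^{j-1}(C)\to C^{j-1}\to Z^j(C)\to0$ and $\operatorname{Ext}^i_A(F,C^{j-1})=0$ for $i\ge1$ we get $\operatorname{Ext}^i_A(F,Z^j(C))\cong\operatorname{Ext}^{i+1}_A(F,Z^{j-1}(C))$ for $i\ge1$. Iterating, $\operatorname{Ext}^1_A(F,Z^j(C))\cong\operatorname{Ext}^{1+m}_A(F,Z^{j-m}(C))$, which is $0$ for $m\ge\operatorname{pd}_AF$. $\square$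

For instance (P) holds for $k\to k[x]$. So only modules $F\in\mathsf E$ of infinite projective dimension can cause trouble, and the question becomes which flat modules these are. The rest of this section shows that flat modules with at most $\aleph_m$ generators and relations, $m<\omega$, are harmless. We recall three textbook facts.

* **Eklof's lemma.** In the category of modules, or of complexes of modules, if $X$ is a transfinite extension of objects $X'$ with $\operatorname{Ext}^1(X',D)=0$, then $\operatorname{Ext}^1(X,D)=0$.
* **Auslander's lemma.** A transfinite extension of modules of projective dimension $\le m$ has projective dimension $\le m$.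
* **Villamayor's criterion.** Let $Q$ be a free module and $K\subset Q$ a submodule. Then $Q/K$ is flat if and only if for every finite $Z\subset K$ there is $\theta\in\operatorname{Hom}_A(Q,K)$ with $\theta(z)=z$ for all $z\in Z$.

For example, let $Q=B$ and $K=\mathfrak m$ over the ring $B$. A finite $Z\subset\mathfrak m$ lies in $\sum_{a\in\Sigma}e_aB$ with $\Sigma$ finite. The idempotent $h=1-\prod_{a\in\Sigma}(1-e_a)$ is in $\mathfrak m$ and satisfies $he_a=e_a$ for $a\in\Sigma$, so multiplication by $h$ is a suitable $\theta$.

The next lemma breaks a direct limit of a chain into pieces of the chain, even when the maps of the chain are not injective.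

**Lemma 3.2 (chain lemma).** Let $\lambda$ be a limit ordinal and $(X_\alpha)_{\alpha<\lambda}$ a direct system of modules, or of complexes of modules, with $X_\gamma=\varinjlim_{\alpha<\gamma}X_\alpha$ for limit $\gamma<\lambda$. Let $X_\lambda=\varinjlim_{\alpha<\lambda}X_\alpha$. Then $U=\ker\bigl(\bigoplus_{\alpha<\lambda}X_\alpha\to X_\lambda\bigr)$ is a transfinite extension of objects $X_\beta$, $\beta<\lambda$, and zero objects.

**Proof.** For $\gamma\le\lambda$ put $T_\gamma=\bigoplus_{\alpha<\gamma}X_\alpha$, $X_\gamma^-=\varinjlim_{\alpha<\gamma}X_\alpha$, and $U_\gamma=\ker(T_\gamma\to X_\gamma^-)$. Thus $X^-_0=0$, $X^-_\gamma=X_{\gamma-1}$ for successor $\gamma$, $X^-_\gamma=X_\gamma$ for limit $\gamma$, and $U_\lambda=U$. The inclusions $T_\gamma\subset T_{\gamma'}$ are compatible with the maps $X^-_\gamma\to X^-_{\gamma'}$, so the $U_\gamma$ increase.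

Let $\gamma$ be a limit and $t\in U_\gamma$. Then $t\in T_\beta$ for some $\beta<\gamma$, and the image of $t$ is already zero in some $X_{\beta'}$ with $\beta\le\beta'<\gamma$. As $X^-_{\beta'+1}=X_{\beta'}$, we have $t\in U_{\beta'+1}$. So $U_\gamma=\bigcup_{\beta<\gamma}U_\beta$.

Let $\gamma<\lambda$. Then $U_{\gamma+1}=\ker(T_\gamma\oplus X_\gamma\to X_\gamma)$ consists of the pairs $(t,x)$ with $x$ equal to minus the image of $t$ in $X_\gamma$. The projection to $T_\gamma$ is an isomorphism $U_{\gamma+1}\cong T_\gamma$, and it carries $U_\gamma$ to $\ker(T_\gamma\to X_\gamma^-)$. Since $T_\gamma\to X_\gamma^-$ is onto, $U_{\gamma+1}/U_\gamma\cong X_\gamma^-$. $\square$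

Now let $Q=A^{(T)}$ be free with basis $T$, and let $K\subset Q$ be a submodule with $Q/K$ flat. For $z\in Q$ let $\operatorname{supp}z\subset T$ be the finite set of basis elements that occur in $z$, and let $\operatorname{supp}Z=\bigcup_{z\in Z}\operatorname{supp}z$. For every finite $Z\subset K$ choose by Villamayor's criterion $\theta_Z\in\operatorname{Hom}_A(Q,K)$ fixing $Z$ elementwise. Only the values of $\theta_Z$ on $\operatorname{supp}Z$ matter for this, so we may and do take $\theta_Z(t)=0$ for $t\in T\setminus\operatorname{supp}Z$.

**Definition.** A pair $(T',G')$ with $T'\subset T$ and $G'\subset K$ is *admissible* if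

1. $z\in G'$ implies $\operatorname{supp}z\subset T'$;
2. for finite $Z\subset G'$ and $t\in\operatorname{supp}Z$ we have $\theta_Z(t)\in G'$.

Conditions 1 and 2 say that certain finite configurations in the pair force certain further elements to be in it, finitely many for each configuration. So unions of chains of admissible pairs are admissible, every pair generates a smallest admissible pair, and this closure has cardinality $\le\mu$ if $\mu$ is infinite and the given pair has cardinality $\le\mu$.

**Lemma 3.3.** Let $(T',G')$ be admissible. Then $A^{(T')}/AG'$ is flat. If $|T'\sqcup G'|\le\aleph_m$ with $m<\omega$, then $\operatorname{pd}_A\bigl(A^{(T')}/AG'\bigr)\le m+1$.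

**Proof.** *Flatness.* A finite subset of $AG'$ lies in $AZ$ for a finite $Z\subset G'$. By condition 2 and the choice of $\theta_Z$, the map $\theta_Z$ restricts to a map $A^{(T')}\to AG'$, and it fixes $AZ$ elementwise. Villamayor's criterion applies.

*The case $m=0$.* (This is the standard fact that countably presented flat modules have projective dimension $\le1$. Lazard: they are direct limits of sequences of finitely generated free modules. Here is a direct argument.) Put $\Pi=A^{(T')}$ and $H=AG'$. We show that $H$ is projective. As $G'$ is countable, condition 2 lets us choose finite sets $Z_0\subset Z_1\subset\cdots$ with union $G'$ such that $\theta_{Z_j}(t)\in Z_{j+1}$ for all $t\in\operatorname{supp}Z_j$. Let $\theta_j:\Pi\to H$ be the restriction of $\theta_{Z_j}$. Then $\theta_j(\Pi)\subset AZ_{j+1}$, and $\theta_j$ is the identity on $AZ_j$. Put $\theta_{-1}=0$ and $\psi_j=\theta_j-\theta_{j-1}$ for $j\ge0$. If $h\in AZ_i$, then $\psi_j(h)=h-h=0$ for $j>i$, and $\sum_{j\le i}\psi_j(h)=\theta_i(h)=h$. So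
$$\alpha:H\to\bigoplus_{j\ge0}\Pi,\quad h\mapsto(\psi_j(h))_j,\qquad\qquad \beta:\bigoplus_{j\ge0}\Pi\to H,\quad (p_j)_j\mapsto\sum_j\theta_{j+1}(p_j)$$
are well defined. Since $\psi_j(h)\in AZ_{j+1}$ is fixed by $\theta_{j+1}$, we get $\beta\alpha(h)=\sum_j\psi_j(h)=h$. So $H$ is a direct summand of a free module.

*The case $m\ge1$.* By induction we may assume $|T'\sqcup G'|=\aleph_m$. Write $T'\sqcup G'=\{x_\alpha:\alpha<\omega_m\}$. Start with the empty pair. At step $\alpha+1$ take the smallest admissible pair containing the pair at step $\alpha$ and $x_\alpha$, and take unions at limits. This gives a continuous chain of admissible pairs $(T_\alpha,G_\alpha)$ inside $(T',G')$, of cardinality $\le\max(\aleph_0,|\alpha|)\le\aleph_{m-1}$, with union $(T',G')$. The modules $F_\alpha=A^{(T_\alpha)}/AG_\alpha$ form a system as in Lemma 3.2 with direct limit $A^{(T')}/AG'$. So there is an exact sequence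
$$0\to U\to\bigoplus_{\alpha<\omega_m}F_\alpha\to A^{(T')}/AG'\to0$$
with $U$ a transfinite extension of modules $F_\beta$ and zero modules. By induction $\operatorname{pd}F_\alpha\le m$, so $\operatorname{pd}U\le m$ by Auslander's lemma, and the quotient has projective dimension $\le m+1$. (See also Simson, Math. Ann. 209 (1974).) $\square$

In particular, if $T$ has at most $\aleph_m$ elements and $K$ is generated by a set $G_0$ of at most $\aleph_m$ elements, apply Lemma 3.3 to the admissible closure of $(T,G_0)$. It follows that $\operatorname{pd}_A(Q/K)\le m+1$.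

So Lemma 3.1 settles all $F\in\mathsf E$ with at most $\aleph_m$ generators and relations for some finite $m$. It stops at larger $F$, whose projective dimension we cannot bound. At that point the two theorems part ways. Theorem 2 cuts a large $F$ into small members of $\mathsf E$, which is possible when $A$ is small over $R$ (Section 7). Theorem 1 needs some $F\in\mathsf E$ of infinite projective dimension, and we have a candidate of this kind: $k_0$.

## 4. An acyclic complex from a nonzero $\operatorname{Ext}^2$

The next lemma says which pair of facts over $A$ is enough to violate (P).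

**Lemma 4.1.** Let $R\to A$ be such that $A$ is $R$-projective. Suppose that

* (i) $\operatorname{Ext}^2_A(Y,P)=0$ for all $Y\in\mathsf E$ and all projective $A$-modules $P$;
* (ii) $\operatorname{Ext}^2_A(Y_0,Z)\ne0$ for some $Y_0\in\mathsf E$ and some $A$-module $Z$.

Then there is an acyclic complex $X$ of $A/R$-cotorsion modules such that $Z^0(X)$ is not $A/R$-cotorsion.

**Proof.** **Step 1: an acyclic complex through $Z$ whose terms have no $\operatorname{Ext}^2$ from $\mathsf E$.** Take a projective resolution $\cdots\to P_1\to P_0\to Z\to0$ and an injective resolution $0\to Z\to I^0\to I^1\to\cdots$. Splice them: $L^j=I^j$ and $L^{-1-j}=P_j$ for $j\ge0$, with $L^{-1}\to L^0$ the composite $P_0\to Z\to I^0$. The complex $L$ is acyclic, $Z^0(L)=Z$, and $\operatorname{Ext}^2_A(Y,L^j)=0$ for all $Y\in\mathsf E$ and $j\in\mathbb Z$: by (i) for $j<0$, by injectivity for $j\ge0$.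

**Step 2: lower the degree from $2$ to $1$ by a termwise cosyzygy.** Choose monomorphisms $\iota:L^j\to E^j$ into injective modules. Let $V^j=E^j\oplus E^{j+1}$ with $d(x,y)=(y,0)$. This complex is contractible, and $Z^0(V)=E^0\oplus0$ is injective. The map $l\mapsto(\iota l,\iota dl)$ is injective, and it is a morphism of complexes since $d(\iota l,\iota dl)=(\iota dl,0)=(\iota(dl),\iota d(dl))$. Let $X=V/L$.

**Step 3: check.** $X$ is acyclic because $V$ and $L$ are. For $Y\in\mathsf E$ we have $\operatorname{Ext}^1_A(Y,X^j)\cong\operatorname{Ext}^2_A(Y,L^j)=0$, because $V^j$ is injective. So each $X^j$ is $A/R$-cotorsion. Since $H^1(L)=0$, the sequence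
$$0\to Z^0(L)\to Z^0(V)\to Z^0(X)\to0$$
is exact. Indeed, if $v\in V^0$ represents an element of $Z^0(X)$, then $dv\in Z^1(L)=d(L^0)$, and subtracting an element of $L^0$ makes $v$ a cocycle. As $Z^0(V)$ is injective, $\operatorname{Ext}^1_A(Y_0,Z^0(X))\cong\operatorname{Ext}^2_A(Y_0,Z)\neq0$. $\square$

**Trying $R=k$ and $A=B$.** Here $\mathsf E$ is all of $B\text{-Mod}$. By Lemma 1.1, (ii) holds with $Y_0=k_0$. But (i) fails, and we can see at which $Y$. Put $C=B_{\omega_1}$, with augmentation ideal $\mathfrak n=\sum_{a\in\omega_1}e_aC$. Then $\operatorname{pd}_C(C/\mathfrak n)\ge2$ by the proof of Lemma 1.1, and $\operatorname{pd}_C(C/\mathfrak n)\le2$ by Lemma 3.3 with $m=1$. So it is $2$, and as in Section 1 we find a free module with $\operatorname{Ext}^2_C(C/\mathfrak n,C^{(X)})\ne0$. Now $B$ is a nonzero free $C$-module, so $C^{(X)}$ is a direct summand of $B^{(X)}$ over $C$. Moreover $B\otimes_CC/\mathfrak n=B/\mathfrak a$ with the ideal $\mathfrak a$ of Section 1. Hence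
$$\operatorname{Ext}^2_B(B/\mathfrak a,B^{(X)})\cong\operatorname{Ext}^2_C(C/\mathfrak n,B^{(X)})\ne0.$$
The offending module $B/\mathfrak a$ is not in $\mathcal N$, as we checked. So two tasks remain: prove the vanishing on $\mathcal N$, and find a pair $R\to A$ for which the condition "projective over $R$" cuts the modules down to $\mathcal N$ without excluding $k_0$.

## 5. Vanishing of $\operatorname{Ext}^{\ge2}$ from $\mathcal N$ into projectives

We prove Proposition 1.2. The mechanism is this. A cohomology class that involves few idempotents can be multiplied by a fresh idempotent $e_b$ without losing anything. On the other hand $e_bN$ is projective, so multiplication by $e_b$ kills positive-degree classes as soon as $e_b$ is a scalar. Since $\aleph_\omega$ is the supremum of $\aleph_0<\aleph_1<\cdots$, a fresh idempotent is available at each stage of a countable chain.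

As every projective module is a direct summand of a free one, we take $P=B^{(X)}$. For $N\in\mathcal N$ fix, by Kaplansky's theorem, decompositions
$$e_aN=\bigoplus_{i\in X_a}Bc_{a,i},\qquad Bc_{a,i}\cong Bh_{a,i},\quad c_{a,i}\leftrightarrow h_{a,i}=h_{a,i}^2\in Be_a .\tag{1}$$
So $\operatorname{ann}_B(c_{a,i})=B(1-h_{a,i})$. We omit zero summands.

**Step 0: reduction to $|N|\le\aleph_\omega$.** Call a submodule $W\subset N$ *closed* if for each $a$ there is $X'_a\subset X_a$ with $e_aW=\bigoplus_{i\in X'_a}Bc_{a,i}$.

* Unions of chains of closed submodules and sums of two closed submodules are closed, because $e_a(\bigcup W_s)=\bigcup e_aW_s$ and $e_a(W+W')=e_aW+e_aW'$.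
* Every subset of $N$ of cardinality $\le\aleph_\omega$ lies in a closed $W$ with $|W|\le\aleph_\omega$. Start with the submodule it generates. Then, $\omega$ times, add for each $a\in\kappa$ and each $w$ already present all $Bc_{a,i}$ in which $e_aw$ has a nonzero component. Let $W$ be the union. Each stage adds at most $\aleph_\omega$ cyclic modules of size $\le|B|=\aleph_\omega$. Let $X'_a$ be the set of $i$ such that $e_aw$ has a nonzero $i$-th component for some $w\in W$. Then $c_{a,i}=e_ac_{a,i}\in e_aW$ for $i\in X_a'$, so $e_aW=\bigoplus_{i\in X'_a}Bc_{a,i}$.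
* If $W'\subset W''$ are closed, then $e_a(W''/W')=e_aW''/e_aW'$ is a direct sum of some of the $Bc_{a,i}$, hence projective over $Be_a$. So $W''/W'\in\mathcal N$.

Well-order the elements of $N$ as $x_\alpha$. Put $N_0=0$, $N_{\alpha+1}=N_\alpha+W_\alpha$ with $W_\alpha\ni x_\alpha$ closed and $|W_\alpha|\le\aleph_\omega$, and take unions at limits. All $N_\alpha$ are closed. The quotient $N_{\alpha+1}/N_\alpha$ lies in $\mathcal N$, and it is a quotient of $W_\alpha$, so it has cardinality $\le\aleph_\omega$. Let $H$ be the $(i-1)$-st cosyzygy of $P$, so that $\operatorname{Ext}^i_B(-,P)=\operatorname{Ext}^1_B(-,H)$. By Eklof's lemma, vanishing of $\operatorname{Ext}^1_B(-,H)$ on the quotients gives vanishing on $N$. So we may assume $|N|\le\aleph_\omega$.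

**Step 1: approximate $N$ by small modules over small subalgebras, keeping the projectivity.** We construct increasing sequences $\kappa_0\subset\kappa_1\subset\cdots\subset\kappa$ and $N_0\subset N_1\subset\cdots\subset N$ with $|\kappa_n|=\aleph_n$, $|N_n|\le\aleph_n$, $\bigcup\kappa_n=\kappa$, $\bigcup N_n=N$, such that, with $B_n:=B_{\kappa_n}$, the set $N_n$ is a $B_n$-submodule of $N$ and
$$e_aN_n\ \text{ is a projective } B_ne_a\text{-module for every }a\in\kappa_n.\tag{2}$$
Write $N=\bigcup_nN^{(n)}$ with $N^{(n)}$ increasing and $|N^{(n)}|\le\aleph_n$. Given $\kappa_{n-1}$ and $N_{n-1}$ (both empty for $n=0$), let $\kappa^0=\kappa_{n-1}\cup\omega_n$, and let $N^0$ be the $B_{\kappa^0}$-submodule generated by $N_{n-1}\cup N^{(n)}$. Given $\kappa^m$ and $N^m$ of size $\le\aleph_n$, write for all $a\in\kappa^m$ and $y\in N^m$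
$$e_ay=\sum_ib_ic_{a,i},$$
a finite sum over those $i$ for which the component is nonzero. Let $\kappa^{m+1}$ be $\kappa^m$ together with supports of all these $b_i$ and $h_{a,i}$. Let $N^{m+1}$ be the $B_{\kappa^{m+1}}$-submodule generated by $N^m$ and all these $c_{a,i}$. The sizes stay $\le\aleph_n$ by (B4). Put $\kappa_n=\bigcup_m\kappa^m$ and $N_n=\bigcup_mN^m$.

To check (2), let $a\in\kappa_n$, and let $X'_a$ be the set of $i$ for which $c_{a,i}$ was added for this $a$. Then $e_aN_n=\bigoplus_{i\in X'_a}B_nc_{a,i}$. Indeed, the right side is contained in the left, because $c_{a,i}=e_ac_{a,i}\in e_aN_n$. Conversely, if $y\in N_n$, then $y\in N^m$ and $a\in\kappa^m$ for some $m$, and the displayed expression has $b_i\in B_n$ and $i\in X'_a$. The sum is direct by (1). For $i\in X_a'$ we have $h_{a,i}\in B_n$, so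
$$\operatorname{ann}_{B_n}(c_{a,i})=B_n\cap B(1-h_{a,i})=\{b\in B_n: bh_{a,i}=0\}=B_n(1-h_{a,i}).$$
Hence $B_nc_{a,i}\cong B_nh_{a,i}$ with $h_{a,i}=h_{a,i}e_a\in B_ne_a$, and this is projective over $B_ne_a$.

**Step 2: for $j\ge1$ the restriction map $\operatorname{Ext}^j_{B_{n+1}}(N_{n+1},P)\to\operatorname{Ext}^j_{B_n}(N_n,P)$ is zero.** The map restricts scalars to $B_n$ and then restricts along $N_n\subset N_{n+1}$. Let $c$ be in the source and $c'$ its image.

*The class $c'$ involves few idempotents.* Since $|N_n|$ and $|B_n|$ are $\le\aleph_n$, there is a free resolution $F_\bullet$ of $N_n$ over $B_n$ with all ranks $\le\aleph_n$. A cocycle $F_j\to P=B^{(X)}$ that represents $c'$ takes at most $\aleph_n$ values on a basis, and each value has finitely many nonzero coordinates with finite supports. So there is $\Sigma$ with $\kappa_n\subset\Sigma\subset\kappa$ and $|\Sigma|\le\aleph_n$ such that all these values lie in $P_\Sigma:=B_\Sigma^{(X)}$, which is a $B_n$-submodule of $P$. The cocycle then takes values in $P_\Sigma$, and $c'$ is the image of some $c''\in\operatorname{Ext}^j_{B_n}(N_n,P_\Sigma)$.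 Choose
$$b\in\kappa_{n+1}\setminus\Sigma,$$
which is possible since $|\kappa_{n+1}|=\aleph_{n+1}>|\Sigma|$.

*Multiplication by $e_b$ kills $c$.* It is a $B_{n+1}$-linear map $P\to e_bP$. As $e_b\in B_{n+1}$, we may split $N_{n+1}=e_bN_{n+1}\oplus(1-e_b)N_{n+1}$, and there are no nonzero Ext groups from the second summand to $e_bP$. So
$$\operatorname{Ext}^j_{B_{n+1}}(N_{n+1},e_bP)=\operatorname{Ext}^j_{B_{n+1}}(e_bN_{n+1},e_bP)=0,$$
because $e_bN_{n+1}$ is projective over $B_{n+1}e_b$ by (2), hence over $B_{n+1}$. By naturality of restriction, $c'$ maps to $0$ in $\operatorname{Ext}^j_{B_n}(N_n,e_bP)$. So $c''$ is killed by the map $P_\Sigma\to e_bP$, $x\mapsto e_bx$.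

*Multiplication by $e_b$ loses nothing on $P_\Sigma$.* Since $b\notin\Sigma$, we have $e_bB=B_\Sigma\otimes_ke_bB_{\kappa\setminus\Sigma}$, and the map $P_\Sigma\to e_bP$ is $x\mapsto x\otimes e_b$ in each coordinate. A $k$-linear functional on $e_bB_{\kappa\setminus\Sigma}$ with $e_b\mapsto1$ gives a $B_\Sigma$-linear, hence $B_n$-linear, left inverse. So $P_\Sigma\to e_bP$ is a split monomorphism over $B_n$ and is injective on $\operatorname{Ext}^j_{B_n}(N_n,-)$. Therefore $c''=0$ and $c'=0$.

**Step 3: pass to the limit.** Put $M_n=B\otimes_{B_n}N_n$. Since $B=\bigcup B_n$ and $N=\bigcup N_n$, we have $\varinjlim_nM_n=B\otimes_BN=N$. As $B$ is free over $B_n$, a projective resolution of $N_n$ over $B_n$ becomes one of $M_n$ over $B$, so $\operatorname{Ext}^j_B(M_n,P)=\operatorname{Ext}^j_{B_n}(N_n,P)$. The identification is: restrict to $B_n$ and pull back along $N_n\to M_n$, $x\mapsto1\otimes x$. Since the square formed by $N_n\to N_{n+1}$, $M_n\to M_{n+1}$ and these maps commutes, the transition maps are the restriction maps of Step 2. The exact sequence $0\to\bigoplus M_n\to\bigoplus M_n\to N\to0$ gives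 the Milnor sequence
$$0\to\textstyle\varprojlim^1_n\operatorname{Ext}^{i-1}_{B_n}(N_n,P)\to\operatorname{Ext}^i_B(N,P)\to\varprojlim_n\operatorname{Ext}^i_{B_n}(N_n,P)\to0.$$
For $i\ge2$ both $i-1$ and $i$ are at least $1$, so all transition maps in both systems are zero by Step 2. Then both outer terms vanish, and $\operatorname{Ext}^i_B(N,P)=0$. This proves Proposition 1.2. $\square$

**Remark.** With index set $\aleph_n$, $1\le n<\omega$, in place of $\aleph_\omega$ the statement is false. There $k_0$ is still in $\mathcal N$ with $2\le\operatorname{pd}k_0$, and $\operatorname{pd}k_0\le n+1<\infty$ by Lemma 3.3. As shown in Section 1, such a module has a nonzero $\operatorname{Ext}^d$, $d=\operatorname{pd}k_0\ge2$, into a free module.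

## 6. A matrix ring in which $R$-projectivity means membership in $\mathcal N$

We now need $R\to A$ such that a module in $\mathsf E$ has all its $e_a$-parts projective over $Be_a$. Putting all the $Be_a$ into $R$ inside $B$ does not work: they generate $k+\mathfrak m=B$, and for $R=A=B$ only projective modules are left in $\mathsf E$, so $k_0$ is lost. Instead we put copies of the $Be_a$ at different places on the diagonal of a matrix ring. There they are orthogonal to each other and to the corner in which $B$ lives.

**The rings.** Let $J=\kappa\sqcup\{*\}$ and $e_*:=1\in B$. Let $A_0$ be the set of $J\times J$ matrices $(x_{ij})$ with finitely many nonzero entries and $x_{ij}\in e_ie_jB$. It is closed under multiplication, since $e_ie_jB\cdot e_je_lB\subset e_ie_lB$. Write $xE_{ij}$ for the matrix with the single entry $x\in e_ie_jB$ at $(i,j)$, and put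
$$\varepsilon_j=e_jE_{jj},\qquad f=\varepsilon_*,\qquad u=\text{the infinite diagonal matrix with } e_a \text{ at } (a,a),\ a\in\kappa,\text{ and } 0 \text{ at } (*,*).$$
Put
$$A=A_0\oplus ku,\qquad R=kf\oplus S,\qquad S=ku\oplus\bigoplus_{a\in\kappa}Be_aE_{aa}.$$
We have $u\cdot xE_{aj}=xE_{aj}$ for $a\in\kappa$ and $u\cdot xE_{*j}=0$, similarly on the right, and $u^2=u$, $fu=uf=0$. So $A$ is a ring with unit $1_A=f+u$, $A_0$ is a two-sided ideal with $A/A_0\cong k$, and $fAf=BE_{**}\cong B$. The subset $S$ is a commutative ring with unit $u$, and $R\cong k\times S$ is a commutative subring of $A$ with the same unit. The $\varepsilon_a$, $a\in\kappa$, are orthogonal idempotents of $S$ with $\varepsilon_aS=Be_aE_{aa}\cong Be_a$.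

**(a) $A$ is a projective left $R$-module generated by $\aleph_\omega$ elements.** As left $R$-modules, $A=fA\oplus uA$. The ring $S$ annihilates $fA$, so $fA=\bigoplus_je_jBE_{*j}$ is a vector space over the factor $kf$ of $R$, hence projective. It has dimension $\aleph_\omega$. Next,
$$uA=S\oplus\bigoplus_{a\in\kappa,\ j\in J,\ j\ne a}e_ae_jB\,E_{aj}.$$
Each $e_ae_jBE_{aj}$ is an $S$-submodule, and $xE_{aj}\mapsto xE_{aa}$ is an $S$-isomorphism onto the ideal $S\cdot(e_ae_jE_{aa})$ generated by an idempotent. So $uA$ is a direct sum of $\aleph_\omega$ cyclic projective $S$-modules.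

**(b) $A$ and $R$ are von Neumann regular.** Every element of $A_0$ lies in a corner $\varepsilon_{J'}A_0\varepsilon_{J'}$ with $J'\subset J$ finite and $\varepsilon_{J'}=\sum_{j\in J'}\varepsilon_j$. This is a corner of the matrix ring of size $|J'|$ over the regular ring $B$. Matrix rings over regular rings are regular, and so are their corners ($x=xyx$ with $x=exe$ gives $x=x(eye)x$). Now let $x\in A$. As $A/A_0$ is a field, there is $y\in A$ with $w:=x-xyx\in A_0$, and then $z\in A_0$ with $w=wzw$. Since $w=x(1-yx)=(1-xy)x$, we get $x=xyx+x(1-yx)z(1-xy)x\in xAx$. So $A$ is regular. The same argument with the ideal $\bigoplus_aBe_aE_{aa}$ of $S$ and the quotient field $k$ shows that $S$, hence $R\cong k\times S$, is regular.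

Consequently all $A$-modules are flat, and $\mathsf E$ is the class of all $A$-modules that are projective over $R$.

**(c) If $Y\in\mathsf E$, then the $B$-module $N=fY$ is in $\mathcal N$.** Let $a\in\kappa$. The matrices $e_aE_{a*}$ and $e_aE_{*a}$ are in $A$, with products
$$e_aE_{*a}\cdot e_aE_{a*}=e_aE_{**},\qquad e_aE_{a*}\cdot e_aE_{*a}=\varepsilon_a.$$
So they give mutually inverse bijections $e_aN\to\varepsilon_aY$ and $\varepsilon_aY\to e_aN$. Since $be_aE_{aa}\cdot e_aE_{a*}=e_aE_{a*}\cdot bE_{**}$ for $b\in B$, these bijections are linear over $Be_a\cong\varepsilon_aS$. As $Y$ is a direct summand of a free $R$-module and $\varepsilon_aR=\varepsilon_aS$, the module $\varepsilon_aY$ is projective over $\varepsilon_aS$. So $e_aN$ is projective over $Be_a$.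

**(d) Comparing $A$-modules with $B$-modules.** As a right $B$-module, $Af=\bigoplus_{j\in J}e_jBE_{j*}$ is projective. So $Af\otimes_B-$ is exact. It is left adjoint to the exact functor $Z\mapsto fZ=\operatorname{Hom}_A(Af,Z)$, and it carries projectives to projectives. Applying it to a projective resolution of $N$ we get
$$\operatorname{Ext}^i_A(Af\otimes_BN,Z)\cong\operatorname{Ext}^i_B(N,fZ)\quad\text{for all } i\ge0,\ N\in B\text{-Mod},\ Z\in A\text{-Mod}.\tag{3}$$
For an $A$-module $Y$ we have $Af\otimes_BfY=\bigoplus_je_jfY$. The multiplication map to $Y$ sends the $j$-th summand to $\varepsilon_jY$ by $e_jE_{j*}$, and this is an isomorphism $e_jfY\cong\varepsilon_jY$, by (c) for $j\in\kappa$ (that part of (c) used only the two matrices) and trivially for $j=*$. As the $\varepsilon_j$ are orthogonal, the multiplication map is injective with image $\bigoplus_j\varepsilon_jY$. This image is $A_0Y$, because $xE_{ij}Y=\varepsilon_i\,xE_{ij}Y\subset\varepsilon_iY$. The quotient $Y/A_0Y$ is a vector space over $A/A_0\cong k$. So there is an exact sequence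
$$0\to Af\otimes_BfY\to Y\to(A/A_0)^{(\Lambda)}\to0.\tag{4}$$
Finally, $A_0=\bigoplus_{j\in J}A\varepsilon_j$ is a projective left ideal, so $\operatorname{pd}_A(A/A_0)\le1$.

**Proposition 6.1.** $\operatorname{Ext}^i_A(Y,P)=0$ for all $Y\in\mathsf E$, all projective $A$-modules $P$, and all $i\ge2$.

**Proof.** By (4), $\operatorname{pd}_A(A/A_0)\le1$ and (3), the group $\operatorname{Ext}^i_A(Y,P)$ embeds into $\operatorname{Ext}^i_A(Af\otimes_BfY,P)\cong\operatorname{Ext}^i_B(fY,fP)$ for $i\ge2$. The left $B$-module $fA=\bigoplus_je_jBE_{*j}$ is projective, so $fP$ is projective. By (c), $fY\in\mathcal N$. Now apply Proposition 1.2. $\square$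

**Lemma 6.2.** Let $Y_0=Af\otimes_Bk_0$. Then $Y_0\in\mathsf E$, and there is an $A$-module $Z$ with $\operatorname{Ext}^2_A(Y_0,Z)\ne0$.

**Proof.** We have $Y_0=\bigoplus_je_jk_0$. Since $e_ak_0=0$ for $a\in\kappa$, only the summand $j=*$ survives. So $uY_0=0$ and $Y_0=fY_0\cong k$. As an $R$-module it is the factor $kf$ of $R=kf\times S$, which is projective. Hence $Y_0\in\mathsf E$. By Lemma 1.1 the module $\mathfrak m$ is not projective, so there is a $B$-module $G$ with $\operatorname{Ext}^2_B(k_0,G)\cong\operatorname{Ext}^1_B(\mathfrak m,G)\neq0$. Put $Z=Af\otimes_BG$. Then $fZ=fAf\otimes_BG=G$, and $\operatorname{Ext}^2_A(Y_0,Z)\cong\operatorname{Ext}^2_B(k_0,G)\ne0$ by (3). $\square$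

**Proof of Theorem 1.** $A$ is projective over $R$ and generated by $\aleph_\omega$ elements by (a), $R$ is commutative, and $A$ and $R$ are von Neumann regular by (b). Condition (i) of Lemma 4.1 is Proposition 6.1 with $i=2$, and condition (ii) is Lemma 6.2. Lemma 4.1 gives the complex. $\blacksquare$

## 7. Property (P) when $A$ has fewer than $\aleph_\omega$ generators over $R$

We prove Theorem 2. Let $R\to A$ be arbitrary with $A$ projective over $R$ and generated as a left $R$-module by a set $\Gamma$ with $|\Gamma|\le\nu=\aleph_n$, $n<\omega$. Fix a complex $C$ of $A/R$-cotorsion modules. The plan: encode the vanishing we want as a property of the functorial free resolution of $F$. This property holds for $F\in\mathsf E$ of finite projective dimension and passes to direct limits of chains inside $\mathsf E$. Then write every $F\in\mathsf E$ as such a limit.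

**Definition.** $\mathcal W$ is the class of complexes $X$ of $A$-modules with all terms in $\mathsf E$ such that the complex $\operatorname{Hom}_A(X,C)$ is acyclic. Here $\operatorname{Hom}_A(X,C)^i=\prod_j\operatorname{Hom}_A(X^j,C^{j+i})$, and $H^i\operatorname{Hom}_A(X,C)$ is the group of homotopy classes of morphisms $X\to C[i]$.

For example, an acyclic complex $0\to G\overset{=}{\to}G\to0$ with $G\in\mathsf E$ is in $\mathcal W$, being contractible.

**Step 1: closure properties of $\mathcal W$.**

* Contractible complexes with terms in $\mathsf E$ are in $\mathcal W$, and $\mathcal W$ is closed under direct sums, since these become products under $\operatorname{Hom}_A(-,C)$.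
* Two out of three: if $0\to X'\to X\to X''\to0$ is exact with all terms in $\mathsf E$ and two of the complexes are in $\mathcal W$, then so is the third. Indeed $\operatorname{Ext}^1_A(X''^i,C^j)=0$ makes $0\to\operatorname{Hom}_A(X'',C)\to\operatorname{Hom}_A(X,C)\to\operatorname{Hom}_A(X',C)\to0$ exact.
* Transfinite extensions: let $X$ have terms in $\mathsf E$. An extension of $X$ by $C[i]$ in the category of complexes is termwise split, so its $j$-th term is $C^{j+i}\oplus X^j$, with differential given by the differentials of $C[i]$ and $X$ and a map $h:X^j\to C^{i+j+1}$. The condition $d^2=0$ says that $h$ is a morphism of complexes $X\to C[i+1]$. Changing the termwise splitting changes $h$ by a null-homotopic morphism, and every null-homotopic change occurs. So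
$$\operatorname{Ext}^1_{\rm Com}(X,C[i])\cong H^{i+1}\operatorname{Hom}_A(X,C).$$
Thus $X\in\mathcal W$ if and only if $\operatorname{Ext}^1_{\rm Com}(X,C[i])=0$ for all $i$. Since $\mathsf E$ is closed under transfinite extensions, Eklof's lemma in the category of complexes shows that $\mathcal W$ is closed under transfinite extensions.
* A bounded acyclic complex $0\to X^s\to X^{s+1}\to\cdots\to X^t\to0$ with all cocycles in $\mathsf E$ is in $\mathcal W$. It contains the subcomplex $X^s\to Z^{s+1}(X)$, which is isomorphic to $G\overset{=}{\to}G$ with $G=X^s\in\mathsf E$. The quotient $0\to X^{s+1}/Z^{s+1}(X)\to X^{s+2}\to\cdots$ is a shorter complex of the same kind, as $X^{s+1}/Z^{s+1}(X)\cong Z^{s+2}(X)$. Induct on the length.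

**Step 2: $\mathcal W$ passes to direct limits of continuous chains, if the limit has terms in $\mathsf E$.** Let $(X_\alpha)_{\alpha<\lambda}$ be a system of complexes as in Lemma 3.2 with all $X_\alpha\in\mathcal W$, and let $X_\lambda=\varinjlim X_\alpha$ have terms in $\mathsf E$. By Lemma 3.2 the kernel $U$ in
$$0\to U\to\bigoplus_{\alpha<\lambda}X_\alpha\to X_\lambda\to0$$
is a transfinite extension of complexes in $\mathcal W$, so $U\in\mathcal W$ by Step 1. The middle term is in $\mathcal W$. By two out of three, $X_\lambda\in\mathcal W$.

**Step 3: functorial resolutions.** To use Step 2 we need resolutions that commute with direct limits. For an $A$-module $M$ let $A^{(M)}$ be the free module on the underlying set of $M$, and let $\Omega M=\ker(A^{(M)}\to M)$. Iterating, we get the augmented resolution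
$$X_M=(\cdots\to\Phi_1(M)\to\Phi_0(M)\to M\to0),\qquad \Phi_i(M)=A^{(\Omega^iM)}.$$
Free modules on sets and kernels commute with direct limits, so $M\mapsto X_M$ preserves direct limits. If $M\in\mathsf E$, then all terms and all cocycles $\Omega^iM$ of $X_M$ are in $\mathsf E$, since $\mathsf E$ contains the free modules and is closed under kernels of surjections.

*If $M\in\mathsf E$ and $\operatorname{pd}_AM<\infty$, then $X_M\in\mathcal W$.* For some $m\ge1$ the module $\Omega^mM$ is projective. Then $X_M$ has the subcomplex
$$\cdots\to\Phi_{m+1}(M)\to\Phi_m(M)\to\Omega^mM\to0,\qquad \Omega^mM\subset\Phi_{m-1}(M).$$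
This is an exact complex of projectives ending on the right, hence contractible. The quotient is $0\to\Omega^{m-1}M\to\Phi_{m-2}(M)\to\cdots\to\Phi_0(M)\to M\to0$, a bounded acyclic complex with cocycles in $\mathsf E$. Both are in $\mathcal W$ by Step 1, so $X_M\in\mathcal W$.

**Step 4: small submodules of $F$ that belong to $\mathsf E$.** Let $F\in\mathsf E$. Fix a surjection $\pi:Q=A^{(T)}\to F$ with kernel $K$, and an $R$-linear section $s:F\to Q$ of $\pi$, which exists as $F$ is $R$-projective. By Kaplansky's theorem, every projective module is a direct sum of countably generated modules. So write $F=\bigoplus_{i\in\Xi}P_i$ over $R$ with each $P_i$ generated by a countable set $D_i$. Since $Q/K\cong F$ is flat, choose maps $\theta_Z$ as in Section 3. Call $\tau=T'\sqcup G'\sqcup\Xi'\subset T\sqcup K\sqcup\Xi$ *closed* if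

1. $z\in G'$ implies $\operatorname{supp}z\subset T'$;
2. for finite $Z\subset G'$ and $t\in\operatorname{supp}Z$: $\theta_Z(t)\in G'$;
3. for $t\in T'$ and $g\in\Gamma$: $gt-s\pi(gt)\in G'$, and $\pi(gt)\in P_{\Xi'}:=\bigoplus_{i\in\Xi'}P_i$;
4. for $i\in\Xi'$ and $p\in D_i$: $\operatorname{supp}s(p)\subset T'$.

(In 3, the element $gt-s\pi(gt)$ is in $K$ because $\pi s=\mathrm{id}$.) Put $F_\tau=A^{(T')}/AG'$. Conditions 1 and 2 say that $(T',G')$ is admissible, so $F_\tau$ is flat by Lemma 3.3.

*If $\tau$ is closed, then $F_\tau\to F$ is injective with image $P_{\Xi'}$; hence $F_\tau\in\mathsf E$.* Let $y\in A^{(T')}$ with $\pi(y)=0$. As $\Gamma$ generates $A$ over $R$, write $y=\sum r_jg_jt_j$ with $r_j\in R$, $g_j\in\Gamma$, $t_j\in T'$. Since $s\pi$ is $R$-linear,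
$$y=y-s\pi(y)=\sum r_j\bigl(g_jt_j-s\pi(g_jt_j)\bigr)\in AG'$$
by 3. As $G'\subset K$, the kernel of $A^{(T')}\to F$ is exactly $AG'$. The image is spanned over $R$ by the elements $\pi(gt)$ with $g\in\Gamma$, $t\in T'$, so it lies in $P_{\Xi'}$ by 3. By 4 it contains $p=\pi(s(p))$ for all $p\in D_i$, $i\in\Xi'$, so it contains $P_{\Xi'}$. Thus $F_\tau\cong P_{\Xi'}$ is $R$-projective, and $F_\tau$ is flat.

*Bookkeeping.* All four conditions say that finitely many elements of $\tau$ force further elements to be in $\tau$. So unions of chains of closed sets are closed, $\tau\mapsto F_\tau$ takes such unions to direct limits, and every subset has a closure, the smallest closed set containing it. The whole set $T\sqcup K\sqcup\Xi$ is closed, with $F_\tau=F$. If $\mu\ge\nu$ and a subset has cardinality $\le\mu$, then its closure has cardinality $\le\mu$: conditions 1 and 2 require finitely many elements for each $z$ or $Z$, condition 3 requires finitely many for each pair $(t,g)$, hence at most $\mu\cdot\nu=\mu$ in all, and condition 4 requires countably many for each $i$. Condition 3 is the place where the size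 of $A$ over $R$ enters.

**Step 5: $X_{F_\tau}\in\mathcal W$ for every closed $\tau$.** Induct on $\mu=|\tau|$. If $\mu\le\nu=\aleph_n$, then $\operatorname{pd}_AF_\tau\le n+1$ by Lemma 3.3, and Step 3 applies. This is where $\nu<\aleph_\omega$ is used.

Let $\mu>\nu$, and write $\tau=\{x_\alpha:\alpha<\mu\}$. Let $\tau_0$ be the closure of $\varnothing$, let $\tau_{\alpha+1}$ be the closure of $\tau_\alpha\cup\{x_\alpha\}$, and take unions at limits. These are closed subsets of $\tau$ with $|\tau_\alpha|\le\max(\nu,|\alpha|)<\mu$ and union $\tau$. By induction $X_{F_{\tau_\alpha}}\in\mathcal W$ for all $\alpha<\mu$. By Step 3 the complexes $X_{F_{\tau_\alpha}}$ form a continuous chain with direct limit $X_{F_\tau}$, and the terms of $X_{F_\tau}$ are in $\mathsf E$ because $F_\tau\in\mathsf E$. So $X_{F_\tau}\in\mathcal W$ by Step 2.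

Taking for $\tau$ the whole set, we get $X_F\in\mathcal W$ for all $F\in\mathsf E$.

**Step 6: conclusion.** Let now $C$ be acyclic and $F\in\mathsf E$. The complex $\operatorname{Hom}_A(X_F,C)$ is acyclic by Step 5. The complex $\Phi_\bullet(F)$ consists of projectives and is bounded on the right, so $\operatorname{Hom}_A(\Phi_\bullet(F),C)$ is acyclic, as $C$ is acyclic. There is a termwise split exact sequence $0\to F\to X_F\to\Phi_\bullet(F)[1]\to0$ (up to shift, $X_F$ is the cone of $\Phi_\bullet(F)\to F$). Hence $\operatorname{Hom}_A(F,C)$ is acyclic.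

A morphism $F\to Z^{j+1}(C)\subset C^{j+1}$ is a cocycle of $\operatorname{Hom}_A(F,C)$, so it comes from a morphism $F\to C^j$. Thus $\operatorname{Hom}_A(F,C^j)\to\operatorname{Hom}_A(F,Z^{j+1}(C))$ is surjective. In the exact sequence
$$\operatorname{Hom}_A(F,C^j)\to\operatorname{Hom}_A(F,Z^{j+1}(C))\to\operatorname{Ext}^1_A(F,Z^j(C))\to\operatorname{Ext}^1_A(F,C^j)=0$$
the first map is onto, so $\operatorname{Ext}^1_A(F,Z^j(C))=0$. As $F\in\mathsf E$ and $j$ were arbitrary, all $Z^j(C)$ are $A/R$-cotorsion. This proves Theorem 2. $\blacksquare$

## 8. Counterexamples with every number of generators from $\aleph_\omega$ on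

**Proof of Corollary 3.** If $\nu<\aleph_\omega$, then (P) holds by Theorem 2.

Let $\nu\ge\aleph_\omega$. Take $k$ and $R\to A$ from Section 6, with the complex $X$ of Theorem 1, and take any $k$-algebra $D$ with $\dim_kD=\nu$, for instance a polynomial algebra in $\nu$ variables. Consider $R\times k\to A\times D$. Modules over $A\times D$ are pairs of modules, and flatness, projectivity over $R\times k$ and Ext groups decompose accordingly. So a pair is relatively cotorsion if and only if both components are relatively cotorsion over $R\to A$ and $k\to D$ respectively. Hence $(X,0)$ is an acyclic complex of relatively cotorsion modules, and its module of cocycles $(Z^0(X),0)$ is not relatively cotorsion.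

The left $R\times k$-module $A\times D$ is projective and is generated by $\aleph_\omega+\nu=\nu$ elements. Any generating set projects to one of $D$ over $k$, so it has at least $\dim_kD=\nu$ elements. Thus the minimal number of generators is exactly $\nu$, and (P) fails. For $\nu=\aleph_\omega$ one may also take $R\to A$ itself: by Theorem 2, $A$ cannot be generated by fewer than $\aleph_\omega$ elements. $\blacksquare$
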